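# Pairs of consecutive gaps on the circle: beating the ratio $2$

## 1. Odd numbers on a logarithmic circle

Put points one at a time on the circle $\mathbb T=\mathbb R/\mathbb Z$, the $k$-th point being $x_k=\log_2(2k-1) \bmod 1$. Two odd numbers whose ratio is a power of $2$ are equal, so the points are distinct. Let us see where the first $n$ of them are.

On this circle multiplication by $2$ does nothing. So $1,3,5$ may be moved to $4,3,5$, and the three points are $\log_2 3,\log_2 4,\log_2 5$, with $\log_2 6\equiv\log_2 3$ closing the circle. The gaps are
$$\log_2\tfrac43\approx0.415,\qquad \log_2\tfrac54\approx0.322,\qquad \log_2\tfrac65\approx0.263 .$$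
Now insert $7$. It lies between $6\equiv3$ and $8\equiv4$, so it cuts the largest gap, and the four gaps are
$$\log_2\tfrac54\approx0.322,\quad \log_2\tfrac65\approx0.263,\quad \log_2\tfrac76\approx0.222,\quad \log_2\tfrac87\approx0.193 .$$
The pattern continues. Each integer $j\in[n,2n-1]$ has an odd part at most $2n-1$, and each odd number at most $2n-1$ has exactly one multiple by a power of $2$ in $[n,2n-1]$. So after $n$ insertions the points are $\log_2 j$ for $n\le j\le 2n-1$, and the gaps in cyclic order are $\log_2\frac{j+1}{j}$, $j=n,\dots,2n-1$.

Look at the total length of two *consecutive* gaps. For $n\ge3$ the gaps decrease along the list, so apart from the pair that wraps around (the last gap and the first) the largest sum is $\log_2\frac{n+2}{n}$ and the smallest is $\log_2\frac{2n}{2n-2}=\log_2\frac{n}{n-1}$. The wrapping pair, $\log_2\frac{2n}{2n-1}+\log_2\frac{n+1}{n}$, lies between these: $\frac1{2n-1}\le\frac1{n+1}$ shows that it is at most $\log_2\frac{n+2}{n+1}+\log_2\frac{n+1}n$, and $\frac1n\ge\frac1{2n-2}$ shows that it is at least $\log_2\frac{2n}{2n-1}+\log_2\frac{2n-1}{2n-2}$. So the ratio of the largest to the smallest pair sum is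
$$\frac{\log(1+2/n)}{\log(1+1/(n-1))}\longrightarrow 2 .$$
It is below $2$ for each $n$, since $\log(1+2/n)<2/n$ and $\log\frac{n}{n-1}>\frac1n$, but it tends to $2$. Could another sequence keep the pair sums more nearly equal, for all time?

**Definition (gap sums).** Let $x_1,x_2,\dots$ be distinct points of $\mathbb T$. After $n$ insertions let the gaps in cyclic order have lengths $g^{(n)}_1,\dots,g^{(n)}_n$. For $r\ge1$, with indices cyclic,
$$M_n^{(r)}=\max_i\left(g_i^{(n)}+\cdots+g_{i+r-1}^{(n)}\right),\qquad m_n^{(r)}=\min_i\left(g_i^{(n)}+\cdots+g_{i+r-1}^{(n)}\right).$$

De Bruijn and Erdős proved that $\limsup_n M_n^{(r)}/m_n^{(r)}\ge 1+\frac1r$ for every sequence and every $r\ge1$, and this is sharp for $r=1$. (The sequence above shows the sharpness: for $r=1$ its ratio is $\log_2\frac{n+1}{n}\big/\log_2\frac{2n}{2n-1}\to2$.) For $r\ge2$ the better bound $1+\frac{r}{r^2-1}$ is known; for $r=2$ it reads $5/3$. The problem comes from Samuel Korsky, "An Improved Lower Bound for the de Bruijn–Erdős Consecutive Gap Problem", arXiv:2605.30959 (2026): prove or disprove that for every sequence of distinct points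
$$\limsup_{n\to\infty}\frac{M_n^{(2)}}{m_n^{(2)}}\ge2 .$$
The conjecture is **false**. To state the results we need two numbers. Let $\theta\approx0.75488$ be the positive root of $\theta^2+\theta^3=1$; then $p=1/\theta$ satisfies $p^3=p+1$, that is, $p$ is the plastic number. Put $c_0=1+\theta\approx1.75488$ and note
$$c_0\theta^2=\theta^2+\theta^3=1 .\tag{1}$$
Let $y_1\approx0.68233$ be the root of $y^3+y=1$, and put $c_1=1+y_1\approx1.68233$. For the numerical bounds below: $0.7549^2+0.7549^3>1.00007$ and $0.754^2+0.754^3<0.9972$ give $0.754<\theta<0.7549$; and $0.682+0.682^3<0.9993$ gives $y_1>0.682$.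

**Theorem 1.** There is a sequence of distinct points on $\mathbb T$ with $M_n^{(2)}/m_n^{(2)}\le c_0<1.7549$ for every $n\ge3$. For the same sequence and every $r\ge2$, $\limsup_n M_n^{(r)}/m_n^{(r)}<1.93<2$.

**Theorem 2.** For every sequence of distinct points, $\limsup_n M_n^{(2)}/m_n^{(2)}\ge c_1>1.682$.

So the optimal constant for $r=2$ lies in $[c_1,c_0]\subset[1.682,1.755]$. We do not determine it. But $c_0$ is sharp in a natural class.

**Definition (tight sequence).** Let $h_n$ be the length of the gap that $x_{n+1}$ cuts. Its two pieces are consecutive gaps with sum $h_n$, so always $h_n\ge m_{n+1}^{(2)}$. The sequence is *tight* if $h_n/m_{n+1}^{(2)}\to1$.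

For example, $\log_2(2k-1)$ is tight. Inserting $2n+1$ cuts the gap between $2n\equiv n$ and $2n+2\equiv n+1$, so $h_n=\log_2\frac{n+1}{n}$, and by the formula above $m^{(2)}_{n+1}=\log_2\frac{n+1}{n}$ as well.

**Theorem 3.** Every tight sequence satisfies $\limsup_n M_n^{(2)}/m_n^{(2)}\ge c_0$. The sequence of Theorem 1 is tight, so $c_0$ is attained in this class.

From here on $M_n,m_n$ mean $M_n^{(2)},m_n^{(2)}$, and $n\ge3$. *Time* $n$ is the configuration with $n$ gaps; *step* $n$ is the insertion of $x_{n+1}$, which leads from time $n$ to time $n+1$.

## 2. Cutting a gap lowers the pair sums around it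

**Lemma 1 (monotonicity).** $M_{n+1}\le M_n$ and $m_{n+1}\le m_n$.

**Proof.** Suppose a gap $g$ with left and right neighbors $l,r$ is cut into $p$ (next to $l$) and $q$ (next to $r$). The pair sums $l+g$, $g+r$ disappear, and $l+p$, $p+q=g$, $q+r$ appear; all others stay. We have $l+p<l+g$, $g<l+g$ and $q+r<g+r$. So each new sum is below a removed one, and the maximum cannot grow. For the minimum, each removed sum is replaced by a smaller one, so the minimum cannot grow either. $\square$

Here is what a cut costs. After a gap of length $g$ is cut, $g$ itself is a pair sum, so $m_{n+1}\le g$. If at that moment a pair of sum $2g$ is still somewhere on the circle, the ratio is at least $2$. One cut removes only two pair sums. Hence: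

*If three or more pairs have sum at least $2g$ when a gap of length $g$ is cut, then after the cut the ratio is at least $2$.* $\quad(2)$

## 3. One length and two lengths

Try to build a good sequence by self-similar rounds. With **one** length, all gaps equal to $\lambda$, all $n\ge3$ pairs have sum $2\lambda$, and (2) gives ratio at least $2$ at the next cut.

With **two** lengths, take $A$ of length $1$ and $B$ of length $t$, where $t+t^2=1$. In a round cut each $A$ into pieces $t$ and $t^2$, in whatever order, and rename relative to the scale $t$: then $B\mapsto A$, and $A\mapsto AB$ or $BA$. If the cyclic word had $\alpha\ge 1$ letters $A$ and $\beta$ letters $B$, it now has $\alpha'=\alpha+\beta$ letters $A$ and $\beta'=\alpha$ letters $B$. Each $A$ is followed by some letter, and at most $\beta'$ of them are followed by $B$; so at least $\alpha'-\beta'=\beta$ pairs are $AA$. The numbers of letters of both kinds tend to infinity, so from some round on there are at least three pairs $AA$ when the round begins. By (2) the first cut of the round gives ratio at least $2$. However the pieces are placed, this scheme does not beat $2$.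

The exact point of failure is that the long letters outnumber the short ones, so equal long letters must stand side by side. The cure is a third length: cut the longest gap into two pieces *neither* of which is long at the next scale.

## 4. Three lengths in plastic proportion

Use lengths $1,\theta,\theta^2$, and cut $1$ into $\theta^2$ and $\theta^3$; the sum is $1$ by the choice of $\theta$. At the next scale $\theta$, these pieces are the middle and the short length.

**Definition (admissible state).** A state of scale $\lambda$ is a configuration in which every gap has length $\lambda$ (letter $A$), $\lambda\theta$ (letter $B$) or $\lambda\theta^2$ (letter $C$). It is *admissible* if its cyclic word has length at least $3$ and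

- (i) no two adjacent letters are equal;
- (ii) no $A$ has both neighbors equal to $C$.

For example, the cyclic word $ABC$ is admissible; $ABAC$ is also admissible; $ACBCAC$ is not, since its second $A$ has neighbors $C$ and $C$.

**Definition (round).** Cut every $A$ (length $\lambda$), one after another in any order, into pieces of lengths $\lambda\theta^2$ and $\lambda\theta^3$. If the right neighbor of the $A$ is $C$, the longer piece goes on the left; otherwise the shorter piece goes on the left. Then rename letters relative to the scale $\lambda\theta$.

In an admissible state no two $A$'s are adjacent, so the neighbors of an $A$ are not cut during the round, and "the right neighbor" has a clear meaning. Relative to $\lambda\theta$, the round is the substitution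
$$B\mapsto A,\qquad C\mapsto B,\qquad A\mapsto BC\ \text{ if its right neighbor is }C,\qquad A\mapsto CB\ \text{ otherwise.}\tag{3}$$

Run it by hand from the cyclic word $ABC$:
$$ABC\to CBAB\to BACBA\to ABCBACB\to CBABABCBA .$$
In $BACBA$ the first $A$ has right neighbor $C$ and becomes $BC$; the second has, cyclically, right neighbor $B$ and becomes $CB$. All these words are admissible. At time $5$ the word is $BACBA$ at scale $\theta^2$ (if we start from lengths $1,\theta,\theta^2$); cutting the first $A$ leaves the pair $BA$ at the end untouched, so at time $6$ the ratio is $(\theta^2+\theta^3)/\theta^2=1+\theta=c_0$. (That the smallest pair sum is then exactly $\theta^2$ is part of Step 2 below.)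

Why the two special features of the definition? If $A$ were always replaced by $CB$, then $AC$ would give $CB\,B$, with two adjacent $B$'s, which become $AA$ a round later. And if $CAC$ occurred, its image would be $B\,BC\,B$ or $B\,CB\,B$; both choices put two $B$'s together. So the rule must look at the neighbor, and (ii) must be kept.

**Proof of Theorem 1.** Choose $x_1,x_2,x_3$ so that the gaps are proportional to $1,\theta,\theta^2$. The cyclic word $ABC$ is admissible. Perform rounds forever.

**Step 1: a round preserves admissibility.** *(i).* Two adjacent new letters lie inside the image of one old $A$, or at the junction of the images of two adjacent old letters. Adjacent old letters without $A$ are $BC$ or $CB$, and become $AB$ or $BA$. Now take an old $A$ with left neighbor $x$ and right neighbor $z$; both are in $\{B,C\}$.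

- If $z=C$, the image of $A$ is $BC$, followed by $B$, the image of $z$. By (ii), $x=B$, so the image is preceded by $A$. We see $A\,BC\,B$.
- If $z=B$, the image is $CB$, followed by $A$, and preceded by $A$ (if $x=B$) or $B$ (if $x=C$). We see $A\,CB\,A$ or $B\,CB\,A$.

No equal letters are adjacent.

*(ii).* We show that no new $A$ has $C$ as left neighbor. A new $A$ comes from an old $B$, and new $C$'s arise only from old $A$'s. If the left neighbor of the new $A$ were $C$, the left neighbor of the old $B$ would be an old $A$ whose image ends in $C$, so this image would be $BC$, so the right neighbor of that old $A$ would be $C$. But its right neighbor is the old $B$, a contradiction. Word lengths do not decrease, so they stay at least $3$.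

**Step 2: the ratio during a round.** By scaling, consider a round with $\lambda=1$. At its start, by (i), every pair sum is at most $1+\theta$. At its end the lengths are $\theta,\theta^2,\theta^3$ with adjacent ones different, so every pair sum is at least $\theta^2+\theta^3=1$. By Lemma 1, at all times during the round, including start and end,
$$M_n\le 1+\theta=c_0,\qquad m_n\ge1 .\tag{4}$$
So $M_n/m_n\le c_0$. The first round starts at time $3$.

**Step 3: the sequence is infinite.** If a word contains all three letters, then so does its image: $A$ from $B$, and $B$ and $C$ from $A$. Since $ABC$ contains all three, every round makes at least one cut. So every $n\ge3$ is covered, and $M_n/m_n\le c_0<1.7549$.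

**Step 4: all $r\ge2$.** During the round of scale $1$ all gaps lie in $[\theta^3,1]$ and, by (4), all pair sums lie in $[1,c_0]$. If $r=2s$, a sum of $r$ consecutive gaps is a sum of $s$ pair sums, so the ratio is at most $sc_0/s=c_0$. If $r=2s+1$ with $s\ge1$, split off one gap: the ratio is at most
$$\frac{sc_0+1}{s+\theta^3}.$$
The derivative in $s$ has the sign of $c_0\theta^3-1=\theta-1<0$ (using (1)), so the worst case is $s=1$. There the value is $(2+\theta)/(1+\theta^3)<2.7549/1.4286<1.93$, because $0.754<\theta<0.7549$ and $0.754^3>0.4286$. $\blacksquare$

**Tightness.** In the same units each cut gap has length $h_n=1$, and $m_{n+1}\ge1$ by (4), while $m_{n+1}\le h_n$ always. So $h_n=m_{n+1}$ at every step $n\ge3$: the sequence is tight. This is the second sentence of Theorem 3, up to the lower bound proved in Section 9.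

## 5. What one cut forces

Now the lower bounds. Suppose $\limsup M_n/m_n<C$, where $C\le c_0$. Fix $1<c<c'<C$ and an integer $N\ge4$ with
$$M_n\le c\,m_n\qquad(n\ge N),$$
and put $y=c'-1\in(0,1)$. Since $c'<c_0$, we have $y<\theta$, and by (1)
$$c'y^2<c_0\theta^2=1 .\tag{5}$$
The $n$ pair sums use each gap twice, so they add up to $2$ and $m_n\le\frac2n\le M_n$. With $M_n\le cm_n$ this gives, for $n\ge N$,
$$\frac{2}{cn}\le m_n\le\frac2n,\qquad M_n\le\frac{2c}{n}.\tag{6}$$

A cut sees pair sums from both sides of a step: $l+g\le M_n$ before, $l+p\ge m_{n+1}$ after. So we would like to compare $M_n$ with $m_{n+1}$. The hypothesis compares only $M_n$ with $m_n$, and $m$ can drop at the step. The way out is that it cannot drop by a fixed factor very often.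

**Definition (good and bad steps).** Step $n$ is *good* if $M_n\le c'm_{n+1}$, otherwise *bad*.

For example, take gaps proportional to $1,\frac12,1,\frac12$, with $M=\frac32$. Halving one of the long gaps makes $m=1$: the step is good if $c'\ge\frac32$. Cutting it instead into $\frac1{10}$ and $\frac9{10}$ makes $m=\frac1{10}+\frac12=\frac35$, and $M_n/m_{n+1}=\frac52$: bad for all our $c'$.

**Bad steps are rare.** A bad step $n\ge N$ has $m_{n+1}<M_n/c'\le(c/c')m_n$. If there are $k$ bad steps in $[n_1,n_2)$, where $n_1\ge N$, then by (6) and Lemma 1 $\frac{2}{cn_2}\le m_{n_2}\le(c/c')^k\frac{2}{n_1}$, so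
$$k\le\frac{\log(cn_2/n_1)}{\log(c'/c)} .\tag{7}$$

**Lemma 2 (one good cut).** Let a good step cut $g$ (neighbors $l,r$) into $p$ (next to $l$) and $q$ (next to $r$), and let $m$ be the value of $m_{n+1}$ just after the step. Then

1. $m\le g$;
2. $l,r\le c'm-g\le ym\le yg$;
3. $(1-y)m\le p,q\le ym$, and $l,r\ge(1-y)m$.

**Proof.** (1) After the step, $g=p+q$ is a pair sum. (2) Before the step, $l+g$ and $g+r$ are at most $M_n\le c'm$; then use $g\ge m$ twice. (3) After the step, $l+p\ge m$, so $p\ge m-l\ge(1-y)m$. Also $q+r\ge m$, so $q\ge m-r$ and
$$p=g-q\le g-m+r\le g-m+(c'm-g)=ym .$$
The same holds for $q$ by symmetry. Finally $l\ge m-p\ge(1-y)m$, and likewise $r\ge m-q\ge(1-y)m$. $\square$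

By itself, Lemma 2 gives $1-y\le y$, so $y\ge\frac12$ and $c'\ge\frac32$. Since (7) guarantees good steps, this recovers the bound $1+\frac12$. One cut can give no more. In the example $1,\frac12,1,\frac12$, halving both long gaps never takes $M_n/m_{n+1}$ above $\frac32$. The trouble comes afterwards: all four old half-circles have been reduced to six gaps of length $\frac12$, and by (2) the next cut gives ratio at least $2$. So we must follow a gap and its descendants through several cuts, all of them good.

## 6. Regions in which every cut is good

**Definition (regular block).** Fix an integer $B>c^2/(1-y)$ (so $B\ge2$) and $s\ge1$. A *block* at time $n$ is a set of $s$ consecutive gaps at time $n$; a gap at a later time is *inside* it if it is contained in the arc they cover. The block is *regular* if all steps in $[n,B^6n)$ that cut gaps inside it are good, and each of its gaps at time $n$ has length at least $(1-y)m_n$.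

For an example put, at the borderline, $c'=c_0$ and $y=\theta$ in the sequence of Theorem 1. By (4), $M_n\le c_0m_{n+1}$ at every step, so every step is good. Every gap in a round of scale $1$ is at least $\theta^3=1-\theta^2=(1-\theta)c_0\ge(1-\theta)m_n$. So there every block is regular.

**Lemma 3 (regular blocks).** For all large $n$ there is a regular block of $s$ gaps at time $n$. For a regular block:

- (a) every gap inside it at time $k\in[n,B^6n]$ has length at least $(1-y)m_k$;
- (b) every gap inside it at time $k\in[n,B^5n]$ has been cut by time $Bk$;
- (c) every gap inside it at a time in $[Bn,B^6n]$ was created at a good step in $[n,B^6n)$.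

**Proof.** *Existence.* A gap created at a good step $k\in[N,n)$ has length at least $(1-y)m_{k+1}\ge(1-y)m_n$, by Lemma 2(3) and Lemma 1. Gaps at time $n$ that were not created in this way were present at time $N$ or created at a bad step in $[N,n)$. Each bad step creates two gaps, so by (7) there are at most $N+2\log(cn/N)/\log(c'/c)=O(\log n)$ such gaps. Also by (7), the number of bad steps in $[n,B^6n)$ is at most $\log(cB^6)/\log(c'/c)=O(1)$. Choose $\lfloor n/s\rfloor$ disjoint blocks. Each exceptional gap, and each bad step, spoils at most one of them. So $O(\log n)$ blocks are spoiled, and for large $n$ one is left.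

*(a)* A gap inside the block at time $k$ was present at time $n$, with length at least $(1-y)m_n\ge(1-y)m_k$, or was created at a step $j\in[n,k)$. In that case its parent was inside the block (the endpoints of the block remain points), the step was good, and the length is at least $(1-y)m_{j+1}\ge(1-y)m_k$.

*(b)* By (6) and the choice of $B$,
$$M_{Bk}\le\frac{2c}{Bk}<\frac{2(1-y)}{ck}\le(1-y)m_k .$$
A gap of length at least $(1-y)m_k$ exceeds $M_{Bk}$, so it is not a gap at time $Bk$.

*(c)* By (b) with $k=n$, no gap of the block at time $n$ is present at time $Bn$ or later. So the gap was created at a step in $[n,B^6n)$, and this step cut a gap inside the block, so it was good. $\square$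

From now on fix a regular block. All cuts considered are cuts of gaps inside it at steps in $[n,B^6n)$, hence good. Its gaps at time $n$ are called *original gaps*. Endpoints of original gaps remain points, so a gap adjacent to one contained in an original gap is contained in the same original gap or in one next to it.

If $u,v$ are adjacent gaps and $u$ (inside the block) is the first of the two to be cut, then $v$ is still a neighbor of $u$ at that step, and Lemma 2(2) gives
$$v\le yu.\tag{8}$$

## 7. Which child is cut first

Sizes of descendants are controlled by the order of cuts, as (8) shows. This suggests the following names.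

**Notation.** When $g$ is cut, let $a$ be the child that is cut first later on, and $b$ the other child. Let $L$ and $R$ be the neighbors of $g$ at that step, on the side of $a$ and of $b$. So up to reflection the order after the cut is
$$L,\ a,\ b,\ R .$$

**Lemma 4.** Let $g$ be inside the block and cut at a step in $[n,B^5n)$. Then $b\le ya$ and $a\ge g/c'$. If moreover both neighbors of $g$ at that step are inside the block, then $a$ is cut before $b$ and before $L$. Hence $L\le ya$, and from its birth until its cut $a$ has neighbors $L$ and $b$.

**Proof.** The children are present at a time at most $B^5n$, so by Lemma 3(b) both are cut before time $B^6n$, and $a$ is well defined. By (8), $b\le ya$, so $g=a+b\le(1+y)a=c'a$.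

Suppose $L$ were cut before $a$. Then $a\le yL$ by (8), and $L\le yg$ by Lemma 2(2) for the cut of $g$. By (5), $a\le y^2g<g/c'$, contradicting $a\ge g/c'$. So $a$ is cut before $L$, and (8) gives $L\le ya$. Since neither $L$ nor $b$ is cut before $a$, these stay the neighbors of $a$ until $a$ is cut. $\square$

This lemma is where $c'<c_0$ is used, and the inequality $c'y^2<1$ cannot be dropped there. Take again the sequence of Theorem 1 with $c'=c_0$, $y=\theta$. The pieces of an $A$ are, at the next scale, a $B$ and a $C$; the $B$ becomes $A$ after one more round and the $C$ after two, so $a$ is the piece of length $\theta^2$, that is, $a=g/c_0$ exactly. If the right neighbor is $C$, then $a$ is on the left and the left neighbor is $B$, by (ii); otherwise $a$ is on the right and the right neighbor is $B$. So $L$ is always a $B$, which is cut in the next round, *before* $a$.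

Below the constant $c_0$ this cannot happen, and following two generations is enough for Theorem 2.

**Proof of Theorem 2.** Suppose $\limsup M_n/m_n<C=c_1$. We may use Sections 5 and 6, because $c_1<c_0$: the function $y+y^3$ is increasing, and $\theta+\theta^3=1+\theta-\theta^2>1$, so $y_1<\theta$.

**Step 1: place the gaps.** Take a regular block with $s=3$ and let $g$ be its middle gap at time $n$. By Lemma 3(b), $g$ is cut before $Bn$, and its neighbors are then inside the block. Let $m_0$ be the value of $m$ just after this step, and use the names $a,b,L,R$. By Lemma 4, when $a$ is cut (before $B^2n$), its neighbors are $L$ and $b$, both inside the block. Let $\mu$ be the value of $m$ just after the cut of $a$, let $a'$ be the child of $a$ that is cut first (before $B^3n$), and let $Z\in\{L,b\}$ be the neighbor of $a$ on the side of $a'$.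

**Step 2: bound $Z$ from above through two generations.** Lemma 4 for the cut of $a$ gives $Z\le ya'$. Lemma 2(3) and (1) for the cut of $a$ give $a'\le y\mu\le ya$, and Lemma 2(3) for the cut of $g$ gives $a\le ym_0$. So $a'\le y^2m_0$ and $Z\le y^3m_0$.

**Step 3: bound $Z$ from below.** By Lemma 2(3) for the cut of $g$, both the neighbor $L$ and the child $b$ are at least $(1-y)m_0$. So whichever of them $Z$ is,
$$1-y\le y^3 .$$
Hence $y\ge y_1$ and $c'\ge c_1$, contradicting $c'<C=c_1$. So $\limsup M_n/m_n\ge c_1>1.682$. $\blacksquare$

## 8. Tight sequences: two rules for the order of cuts

The argument just given does not care which of $L,b$ is $Z$, and the lower bound $(1-y)m_0$ in Step 3 is the crude one. In a tight sequence each cut gap is almost a minimal pair sum, and lower bounds for neighbors become much better: if $g$ is cut, then $R+b\ge m\approx g=a+b$, so $R$ is at least about $a$. This is enough to determine on which side things happen.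

Suppose a tight sequence has $\limsup M_n/m_n<C=c_0$, and take $c,c',y,N$ as in Section 5. By (5), $y^2<1/c'$, so we can fix $\varepsilon>0$ with
$$2\varepsilon c'^2<1-y,\qquad (1/c'-\varepsilon)(1-\varepsilon c')>y^2 .\tag{9}$$
The first condition gives $\varepsilon<1/c'$, so both factors in the second are in $(0,1)$, and therefore
$$1/c'-\varepsilon>y^2,\qquad 1-\varepsilon c'>y^2 .\tag{10}$$
By tightness, for large $n$ every cut of a gap $g$ at a step from $n$ on satisfies
$$m\ge\frac{g}{1+\varepsilon}\ge(1-\varepsilon)g,\tag{11}$$
where $m$ is the value just after the cut. Take a regular block with $s=11$ for such an $n$, and number its original gaps $1,\dots,11$.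

In the next two lemmas, $g$ is a gap inside the block, cut at a step in $[n,B^4n)$, and both its neighbors at that step are inside the block. Then $a$, $b$ and $R$ are present at a time at most $B^4n$, so they are cut before $B^5n$, and the children of $a$ and of $R$ are cut before $B^6n$. So Lemma 4 applies in full to the cuts of $g$ and of $a$ (the neighbors of $a$ are $L$ and $b$), and its first sentence applies to the cut of $R$.

**Lemma 5.** $b\le y^2a$.

**Proof.** *The purpose is to show that the first-cut child of $a$ lies next to $b$; then $b$ is small by two factors $y$.* When $a$ is cut, let $\mu$ be the value of $m$ just after, and let $a'$ (cut first) and $b'$ be its children. By Lemma 4 the neighbors of $a$ are then $L$ and $b$.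

Suppose $a'$ were adjacent to $L$; the order is then $L,a',b',b$. Lemma 4 for the cut of $a$ gives $L\le ya'$. After this cut $b'+b$ is a pair sum, so by (11)
$$b\ge\mu-b'\ge(1-\varepsilon)a-b'=a'-\varepsilon a .$$
After the cut of $g$, $L+a$ is a pair sum, so
$$L\ge m-a\ge(1-\varepsilon)g-a=b-\varepsilon g .$$
Together, $ya'\ge L\ge b-\varepsilon g\ge a'-\varepsilon a-\varepsilon g\ge a'-2\varepsilon g$. Two uses of Lemma 4 give $a'\ge a/c'\ge g/c'^2$, so
$$(1-y)a'\le2\varepsilon g\le2\varepsilon c'^2a',$$
contradicting (9). Hence $a'$ is adjacent to $b$. Now Lemma 4 for the cut of $a$ gives $b\le ya'$, and Lemma 2 gives $a'\le y\mu\le ya$. So $b\le y^2a$. $\square$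

**Lemma 6.** $R$ is cut before $b$; and when $R$ is cut, the child of $R$ adjacent to $b$ is the child of $R$ that is cut first.

**Proof.** After the cut of $g$, $b+R$ is a pair sum, so by (11) and $g\le c'a$ (Lemma 4)
$$R\ge m-b\ge(1-\varepsilon)g-b=a-\varepsilon g\ge(1-\varepsilon c')a .\tag{12}$$
If $b$ were cut before $R$, then (8) and $b\le ya$ would give $R\le yb\le y^2a$, contradicting (12) and (10). So $R$ is cut first, and $b$ is still its neighbor then.

Let $R'$ (cut first) and $R''$ be the children of $R$; $R'\ge R/c'$ by Lemma 4. If $R''$ were adjacent to $b$, then $b+R''$ would be a pair sum after the cut of $R$, so $b+R''\ge(1-\varepsilon)R$, and with (12) and (9)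
$$b\ge R'-\varepsilon R\ge(1/c'-\varepsilon)R\ge(1/c'-\varepsilon)(1-\varepsilon c')a>y^2a,$$
contradicting Lemma 5. So $R'$ is adjacent to $b$. $\square$

The three order rules are now: $a$ is cut before $L$ and $b$ (Lemma 4); $b\le y^2a$ (Lemma 5); $R$ is cut before $b$, with its first-cut child next to $b$ (Lemma 6).

## 9. A gap whose birth is impossible

**Proof of Theorem 3.** We keep the setting of Section 8 and find two adjacent gaps whose births cannot have happened in any order.

**Step 1: produce two adjacent gaps $R$ and $x$.** At time $Bn$ pick a gap $g_0$ contained in original gap $6$. It is cut before $B^2n$. Let $a,b,L,R$ refer to this cut. Then $R$ lies in original gaps 5–7 (that is, in one of them), and it is cut before $B^3n$. Let $R'$ (cut first) and $R''$ be its children. By Lemma 6 for $g_0$, $R$ is cut while $b$ is its neighbor, and $R'$ is adjacent to $b$. Let $x$ be the neighbor of $R$ at its cut on the side away from $b$. So just after the cut of $R$ the order is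
$$b,\ R',\ R'',\ x .$$
The pair sum $R''+x$ is at least $(1-\varepsilon)R$ by (11), so with Lemma 4 and (10)
$$x\ge R'-\varepsilon R\ge(1/c'-\varepsilon)R>y^2R .\tag{13}$$
Note also that $x$ is still present when $R$ is cut, while $g_0$ was a neighbor of $R$ and was cut before $R$.

**Step 2: check that the rules apply to the births of $R$ and $x$.** The gap $x$ lies in original gaps 4–8. Both $R$ and $x$ are present at some time in $[Bn,B^3n]$, so by Lemma 3(c) both were created at good steps; these steps are in $[n,B^3n)$. The parent of $R$ lies in original gaps 5–7 and the parent of $x$ in 4–8, so the neighbors of these parents at their cuts lie in 3–9, inside the block. Hence Lemmas 4, 5 and 6 apply to the cuts of the parents, and also to the cut of $g_0$, which we have already used.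

**Step 3: compare the births.** Whenever both $R$ and $x$ are present they are adjacent, since adjacency means having a common endpoint. There are three cases.

*$R$ and $x$ are created at the same step.* Then they are siblings, and $R$ is cut first. So $R$ is the child $a$ and $x$ the child $b$ of their parent, and Lemma 5 gives $x\le y^2R$, contradicting (13).

*$x$ is created after $R$.* Then $x$ is a child of a gap $g_2$ that was adjacent to $R$, with $R$ the neighbor on the side of $x$. If $x$ is the first-cut child of $g_2$, then $R$ plays the role of $L$, and Lemma 4 says that $x$ is cut before $R$; but $x$ is present when $R$ is cut, a contradiction. If $x$ is the second-cut child of $g_2$, then $R$ plays the role of the neighbor "$R$" in Lemma 6, which says that the child of $R$ adjacent to $x$ is the one cut first, that is, $R'$. But the child adjacent to $x$ is $R''$, a contradiction.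

*$R$ is created after $x$.* Then $R$ is a child of a gap $h$ that was adjacent to $x$, with $x$ the neighbor on the side of $R$. If $R$ is the second-cut child of $h$, Lemma 6 for $h$ says that $x$ is cut before $R$; but $x$ is present when $R$ is cut, a contradiction. If $R$ is the first-cut child of $h$, then by Lemma 4 the neighbors of $R$ from its birth until its cut are $x$ and its sibling, and neither of them is cut before $R$. But $g_0$ was a neighbor of $R$ at a time between the birth and the cut of $R$, and $g_0$ was cut before $R$, a contradiction.

All cases are impossible, so $\limsup M_n/m_n\ge c_0$ for every tight sequence. The sequence of Theorem 1 is tight, by Section 4, and has $M_n/m_n\le c_0$ for all $n\ge3$; so its limsup equals $c_0$, and $c_0$ is attained among tight sequences. $\blacksquare$
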